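# Seven twisted Pfister forms and a multiplier that is not a product of norms

## 1. Three quadratic extensions and their generic common norm

Put $\kappa=\mathbb C(b_1,b_2,b_3)$ with independent variables $b_i$, and
$$M_i=\kappa(\sqrt{b_i}),\qquad M=\kappa(\sqrt{b_1},\sqrt{b_2},\sqrt{b_3}),\qquad G=\mathrm{Gal}(M/\kappa)\cong(\mathbb Z/2)^3 .$$
Let $\chi_i:G\to\{\pm1\}$ be the character with $g\sqrt{b_i}=\chi_i(g)\sqrt{b_i}$, and $H_i=\ker\chi_i=\mathrm{Gal}(M/M_i)$. For $I\in\mathbb F_2^3$ let $b_I=\prod_i b_i^{I_i}$. We write the nonzero $I$ as $1,2,12,3,13,23,123$, and we also read $I$ as a subset of $\{1,2,3\}$. Modulo squares, $b_Ib_J$ equals $b_{I+J}$.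

The proof turns on the torus of triples with a common norm,
$$T=\Bigl\{(z_1,z_2,z_3)\in\prod_{i=1}^3R_{M_i/\kappa}\mathbb G_m:\ N(z_1)=N(z_2)=N(z_3)\Bigr\},\qquad h:T\to\mathbb G_m\ \text{ the common norm}.$$
Writing $z_i=x_i+y_i\sqrt{b_i}$, the equations are $x_1^2-b_1y_1^2=x_2^2-b_2y_2^2=x_3^2-b_3y_3^2\neq0$. For a field $k\supset\kappa$ put
$$A(k)=\{x\in k^*:\ (x,b_1)=(x,b_2)=(x,b_3)=0\},$$
where $(x,y)\in\mathrm{Br}_2(k)$ is the class of the quaternion algebra. Since $(x,b)=0$ exactly when $x=X^2-bY^2$ has a solution in $k$, we have $A(k)=h(T(k))$. For $x\in A(k)$ we get $(x,b_I)=\sum_{i\in I}(x,b_i)=0$ for all $I$. Let $K=k(T)$, let $\eta\in T(K)$ be the generic point, and let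
$$a=h(\eta)\in A(K)$$
be the generic common norm.

Now build a form. With $\langle\!\langle x\rangle\!\rangle=\langle 1,-x\rangle$ and $t^I=\prod_{i\in I}t_i$, put, over $K((t_1))((t_2))((t_3))$,
$$\varphi_3=\underset{I\ne0}{\perp}\ t^I\langle\!\langle b_I\rangle\!\rangle,\qquad \dim\varphi_3=14. \tag{1.1}$$
Since $(a,b_I)=0$, the element $a$ is a norm from $K(\sqrt{b_I})$, so $a\langle\!\langle b_I\rangle\!\rangle\cong\langle\!\langle b_I\rangle\!\rangle$ for each $I$ and therefore $a\varphi_3\cong\varphi_3$. The factor $a$ is a multiplier for seven separate reasons, one for each $I$. We ask whether it is also a multiplier for one common reason: is $a$, up to squares, a product of norms from finite extensions over which $\varphi_3$ becomes hyperbolic? The answer will be no. The form $\varphi_3$ is the case $n=3$ of the construction; for larger $n$ each $\langle\!\langle b_I\rangle\!\rangle$ is multiplied by a Pfister form that depends on $I$.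

## 2. Multipliers, $R$-equivalence and the dimension $7\cdot2^{n-2}$

Fields have characteristic $\neq2$ and forms are nondegenerate. $W(L)$ is the Witt ring, $\mathsf IL$ the ideal of classes of even-dimensional forms, $\mathsf I^nL$ its $n$-th power; $\varphi\in\mathsf I^nL$ means that the Witt class of $\varphi$ lies there. We write $\langle\!\langle x_1,\dots,x_m\rangle\!\rangle=\bigotimes\langle1,-x_i\rangle$ for an $m$-fold Pfister form; these forms lie in $\mathsf I^m$. An isotropic Pfister form is hyperbolic. $D(\varphi)$ is the set of nonzero values of $\varphi$. The Arason–Pfister Hauptsatz says that a form in $\mathsf I^n$ of dimension $<2^n$ is hyperbolic.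

**Definition (multipliers).** $G(\varphi)=\{a\in F^*: a\varphi\cong\varphi\}$ for a form $\varphi$ over $F$. A similitude of $\varphi$ with multiplier $a$ is an isometry $a\varphi\cong\varphi$. For $\dim\varphi=2m$ it is proper if its determinant is $a^m$. $\mathbf{PSim}^+(\varphi)$ is the group of proper similitudes modulo scalars, an adjoint classical group. Every multiplier is the multiplier of a proper similitude, because reflections are improper isometries. By Witt cancellation $a\in G(\varphi)$ if and only if $\langle\!\langle a\rangle\!\rangle\varphi=0$ in $W(F)$, so $G(\varphi)$ depends only on the Witt class.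

**Definition (hyperbolic norms).** $\mathrm{Hyp}(\varphi)\subset F^*$ is the group generated by all $N_{E/F}(E^*)$, where $E/F$ is finite and $\varphi_E$ is hyperbolic.

**Definition ($R$-equivalence).** For a linear algebraic group $H$ over $L$ and a field $F\supset L$, two points of $H(F)$ are linked if a rational map $\mathbb A^1_F\dashrightarrow H$, defined at $0$ and $1$, takes one at $0$ and the other at $1$. $R$-equivalence is the equivalence relation generated, and $H(F)/R$ is the group of classes. $H$ is rationally connected ($R$-trivial) if $H(F)/R=1$ for every field $F\supset L$. For example $\mathbb G_m$ is: $x\in F^*$ is linked to $1$ by $s\mapsto 1+(x-1)s$.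

The translation into forms is a theorem of Merkurjev (*R-equivalence and rationality problem for semisimple adjoint classical algebraic groups*, Publ. IHES 84 (1996), Thm 1): for $\dim\varphi$ even,
$$\mathbf{PSim}^+(\varphi)(F)/R\ \cong\ G(\varphi)/F^{*2}\,\mathrm{Hyp}(\varphi). \tag{M}$$

**Example 2.1 (Pfister forms).** Let $\pi$ be an anisotropic Pfister form over $F$. It is a standard fact that $G(\pi)=D(\pi)$. Every element of $D(\pi)$ is a square or a norm from a quadratic extension splitting $\pi$: write $\pi=\langle1\rangle\perp\pi'$ and $c=x^2+\pi'(w)$. If $w=0$, then $c=x^2$. If $w\ne0$, put $b=-\pi'(w)$. The subform $\langle1,-b\rangle$ of $\pi$ is anisotropic, so $b$ is not a square; it becomes isotropic over $F(\sqrt b)$, so $\pi$ is hyperbolic there, and $c=x^2-b=N(x+\sqrt b)$. Hence $G(\pi)=D(\pi)\subset F^{*2}\mathrm{Hyp}(\pi)$, and the quotient in (M) is trivial. For $\pi=\langle\!\langle b\rangle\!\rangle$ both $G(\pi)$ and $\mathrm{Hyp}(\pi)$ equal $N(F(\sqrt b)^*)$.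

Recall the height $h(\varphi)$: start with the anisotropic part of $\varphi$, pass to its function field, take the anisotropic part again, and count the steps until the dimension is at most $1$. An anisotropic Pfister form has height $1$, and conversely an anisotropic even-dimensional form of height $1$ is a scalar multiple of a Pfister form. Karpenko's bound says $\dim\varphi\ge(2^{h}-1)2^{n+1-h}$ for $\varphi\in\mathsf I^nK$ of height $h$ (for non-hyperbolic $\varphi$). The right side is $2^{n+1}-2^{n+1-h}$, which grows with $h$ and equals $7\cdot2^{n-2}$ for $h=3$. Together with the fact that $\mathbf{PSim}^+(\varphi)$ is rationally connected whenever $h(\varphi)\le2$, this gives the known result: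

> for every $n\in\mathbb N$ and every $\varphi\in\mathsf I^nK$ with $\dim\varphi<7\cdot2^{n-2}$, the group $\mathbf{PSim}^+(\varphi)$ is rationally connected. $\quad$ (2.1)

M. Archita and K. J. Becher (*Rational connectedness for groups of proper projective similitudes*, arXiv:2506.21717 (2025)) state the conjecture that for every $n\ge3$ there is a field $L$ with $\mathrm{char}(L)\ne2$ and a form $\varphi\in\mathsf I^nL$ of dimension exactly $7\cdot 2^{n-2}$ such that $\mathbf{PSim}^+(\varphi)$ is not rationally connected. The conjecture is true.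

**Theorem A.** For every $n\ge3$ there are a field $L\supset\mathbb C$ and a form $\varphi\in\mathsf I^nL$ with $\dim\varphi=7\cdot2^{n-2}$ and $\mathbf{PSim}^+(\varphi)(L)/R\ne1$. In particular $\mathbf{PSim}^+(\varphi)$ is not rationally connected.

With (2.1) this gives: for every $n\ge3$, $7\cdot2^{n-2}$ is exactly the smallest dimension of a form in $\mathsf I^n$ (over some field of characteristic $\ne2$) whose group $\mathbf{PSim}^+$ is not rationally connected.

**Theorem B.** Let $n\ge4$ and let $\varphi\in\mathsf I^nF$ ($\mathrm{char}\,F\neq2$), $\dim\varphi=7\cdot2^{n-2}$, be of the form $\varphi\cong\rho\otimes q$ with $\rho$ an $(n-3)$-fold Pfister form. Then $\mathbf{PSim}^+(\varphi)$ is rationally connected.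

Theorem B is a complement, proved in the last section and not used for Theorem A. It says that for $n\ge4$ one cannot simply multiply a $14$-dimensional form by a Pfister form.

**Standing convention.** Up to the last section, all fields contain $\mathbb C$. So $-1$ is a square, $2=0$ in $W(k)$, $\langle\!\langle x\rangle\!\rangle=\langle1,x\rangle$, and $\langle x\rangle=1+\langle\!\langle x\rangle\!\rangle$ in $W(k)$. Write $H^i(k)=H^i(k,\mathbb Z/2)$ and $(x)\in H^1(k)$ for the class of $x\in k^*$. Then $(x)\cup(x)=(x,-1)=0$. We use freely that $\langle\!\langle x,y\rangle\!\rangle=0$ in $W(k)$ iff $(x,y)=0$; that a class in $\mathrm{Br}_2(k)$ split by $k(\sqrt b)$ has the form $(x,b)$; the projection formula for corestriction; and that restriction to an extension of odd degree is injective on $H^i$.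

## 3. Norms from biquadratic extensions: two square roots are not enough

**Lemma 3.1.** (a) Let $l_1=l(\sqrt b)$ be a quadratic field extension, $z\in l_1^*$, $c\in l^*$ and $(N(z),c)=0$. Then $(fz,c)_{l_1}=0$ for some $f\in l^*$. If $c\notin l_1^{*2}$, $w\in l(\sqrt c)$, $N(w)=N(z)$ and $f=\mathrm{tr}\,z+\mathrm{tr}\,w\ne0$, then this $f$ works.

(b) If $l(\sqrt b,\sqrt c)/l$ is biquadratic and $(u,b)=(u,c)=0$, then $u\in l^{*2}N_{l(\sqrt b,\sqrt c)/l}(l(\sqrt b,\sqrt c)^*)$.

*Proof.* (a) If $c\in l_1^{*2}$, take $f=1$. Otherwise $(N(z),c)=0$ gives $w\in l(\sqrt c)$ with $N(w)=N(z)$, and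
$$N_{l_1(\sqrt c)/l_1}(z+w)=z^2+z\,\mathrm{tr}\,w+N(w)=z^2+z\,\mathrm{tr}\,w+z\bar z=zf,\qquad f=\mathrm{tr}\,z+\mathrm{tr}\,w .$$
If $f\ne0$, then $zf$ is a norm from $l_1(\sqrt c)$, so $(zf,c)_{l_1}=0$. If $f=0$, replace $w$ by $-w$. If both choices give $0$, then $\mathrm{tr}\,z=\mathrm{tr}\,w=0$, so $z\in l\sqrt b$ and $w\in l\sqrt c$, and $N(z)=N(w)$ gives $bc\in l^{*2}$. Then $c\in l_1^{*2}$, a contradiction.

(b) Write $u=N(z)=N(w)$ with $z\in l(\sqrt b)$, $w\in l(\sqrt c)$. Here $c\notin l(\sqrt b)^{*2}$, so after a sign change of $w$ we have $f\ne0$, and $N_{l(\sqrt b,\sqrt c)/l}(z+w)=N_{l(\sqrt b)/l}(zf)=uf^2$. $\square$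

This settles by hand the analogue of (1.1) with two square roots. Let $l(\sqrt{b_1},\sqrt{b_2})/l$ be biquadratic, $t_1,t_2\in l^*$, and
$$q=t_1\langle\!\langle b_1\rangle\!\rangle\perp t_2\langle\!\langle b_2\rangle\!\rangle\perp t_1t_2\langle\!\langle b_1b_2\rangle\!\rangle .$$
An element $x\in l^*$ with $(x,b_1)=(x,b_2)=0$ is a multiplier of $q$. But $q$ is hyperbolic over $l(\sqrt{b_1},\sqrt{b_2})$, so by (b) $x\in l^{*2}\mathrm{Hyp}(q)$. With two square roots the separate reasons always combine into one. With three square roots Lemma 3.1 offers no such combination, and the torus $T$ measures the failure.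

## 4. Membership in $\mathsf I^3$, and why the untwisted multiples collapse

**The form (1.1) lies in $\mathsf I^3$.** Substitute $\langle t^I\rangle=\prod_{i\in I}(1+\langle\!\langle t_i\rangle\!\rangle)$ in (1.1):
$$\varphi_3=\sum_{J\subset\{1,2,3\}}\Bigl(\prod_{i\in J}\langle\!\langle t_i\rangle\!\rangle\Bigr)\Psi_J,\qquad \Psi_J=\sum_{I\supset J,\ I\ne0}\langle\!\langle b_I\rangle\!\rangle .$$
Since $2=0$, $\Psi_\emptyset=7+\sum_{I\ne0}\langle b_I\rangle=\sum_{I}\langle b_I\rangle=\langle\!\langle b_1,b_2,b_3\rangle\!\rangle\in\mathsf I^3$. For $J=\{1\}$, $\Psi_J=4+\sum_{I\ni1}\langle b_I\rangle=\langle b_1\rangle\langle\!\langle b_2,b_3\rangle\!\rangle\in\mathsf I^2$, and similarly for $\{2\}$, $\{3\}$. For $|J|\ge2$, $\Psi_J\in\mathsf I$ by dimension. So $\varphi_3\in\mathsf I^3$.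

**First attempt for $n\ge4$.** With $r=n-3\geq 1$, take $\varphi=\rho\otimes\varphi_3$, $\rho=\langle\!\langle s_1,\dots,s_r\rangle\!\rangle$, over $L=K((s_1))\cdots((s_r))((t_1))((t_2))((t_3))$. This form is in $\mathsf I^n$, has dimension $7\cdot2^{n-2}$, and $a\in G(\varphi)$. It fails at one precise place. Let $E=L(\sqrt{as_1})$, a field because $as_1$ has odd value at $s_1$. In $E$ the element $s_1$ is $a$ times a square, so $\langle\!\langle s_1\rangle\!\rangle_E=\langle\!\langle a\rangle\!\rangle$, and $\langle\!\langle a\rangle\!\rangle\varphi_3=0$; hence $\varphi_E=0$. Also $\varphi$ is hyperbolic over $L(\sqrt{s_1})$. Therefore $-as_1=N_{E/L}(\sqrt{as_1})$ and $-s_1=N_{L(\sqrt{s_1})/L}(\sqrt{s_1})$ both lie in $\mathrm{Hyp}(\varphi)$, and so does their product $as_1^2$. So $a\in L^{*2}\mathrm{Hyp}(\varphi)$: the multiplier has become trivial.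

**The repair.** Replace $s_j$ in the $I$-th summand by $s_je_I^{(j)}$ with constants $e^{(j)}_I$. Over $L(\sqrt{cs_1})$, $s_1$ becomes $c$ up to squares and the first twisted factor becomes $\langle\!\langle b_I,ce_I^{(1)}\rangle\!\rangle$. If this is to vanish for all $I$, then $c$ must solve
$$(c,b_I)=(e_I^{(1)},b_I)\qquad\text{for all }I. \tag{4.1}$$
We need $e_I^{(j)}$ that are compatible enough for $\varphi\in\mathsf I^n$ to survive, and such that (4.1) has no solution over fields of odd degree over $K$, while the norms of solutions from even degree are harmless. All of this will be controlled by Brauer classes $\omega\in\mathrm{Br}_2(k)$ split by $Mk$, through the map $x\mapsto(x)\cup\omega\in H^3$. It kills squares and norms from $MK$, and it must not kill $a$. If $\omega=\sum_I(g_I,b_I)$, then $(a)\cup\omega=\sum(g_I)\cup(a,b_I)=0$, so $\omega$ must not be of that shape. Finding such $\omega$ is the main labor; it starts with a computation of $A(K)$.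

## 5. Specialization at a rational point

Let $Y$ be a smooth integral $k$-variety and $y\in Y(k)$. A regular system of parameters at $y$ gives $\mathcal O_{Y,y}\subset k[[x_1,\dots,x_m]]$ and
$$k(Y)\subset\widetilde k:=k((x_1))\cdots((x_m)).$$

**(Sp1)** If $f\in k(Y)$ is a unit at $y$, then $f\in f(y)\widetilde k^{*2}$, since $1+(x_1,\dots,x_m)$ consists of squares in $k[[x_1,\dots,x_m]]$. The map $H^i(k)\to H^i(\widetilde k)$ is injective: for one variable, $\omega\mapsto\partial((x)\cup\omega)$, with $\partial$ the residue, is a left inverse; then iterate.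

**(Sp2)** Let $X$ be a $k$-torus. A class in $H^1(Y,X)$ restricts over $\widetilde k$ to its value at $y$. Indeed, pull it back to $k[[x_1,\dots,x_m]]$ and subtract the constant class of the value at $y$. The resulting torsor has a point over the residue field, which lifts by Hensel's lemma, so it is trivial.

**(Sp3)** $H^1(k,X)\to H^1(\widetilde k,X)$ is injective. By induction treat one variable. Let $k'/k$ be finite Galois with group $\mathfrak g$ splitting $X$, and let $X_*$ be the cocharacter lattice. By Hilbert 90, $H^1(k,X)=H^1(\mathfrak g,X_*\otimes k'^*)$ and $H^1(k((x)),X)=H^1(\mathfrak g,X_*\otimes k'((x))^*)$. The homomorphism "leading coefficient" $k'((x))^*\to k'^*$ is $\mathfrak g$-equivariant and splits the inclusion.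

Consequence: a class in $H^1(Y,X)$ that vanishes over $k(Y)$ vanishes at every point of $Y(k)$. For geometrically integral $Y$ this applies after any base change $k''/k$, since $k''(Y)\supset k(Y)$.

## 6. The lattice $\Lambda$ and the group $A(K)$

**Lattices and tori.** For a torus $X$ write $\hat X$ for its characters and $X_*$ for its cocharacters; a lattice $N$ with Galois action gives the torus $N\otimes\mathbb G_m$ with cocharacter lattice $N$. A permutation lattice has a $\mathbb Z$-basis permuted by the group; for instance $\mathbb Z[G/H_i]$ is the character lattice of $R_{M_i/\kappa}\mathbb G_m$. Tori with permutation character lattice are quasi-trivial and have trivial $H^1$ over every field. If $P_1,P_2$ are permutation, then $\mathrm{Ext}^1_G(P_1,P_2)=0$, because $\mathrm{Ext}^1_G(\mathbb Z[G/H],N)=H^1(H,N)$ and $H^1(H,\mathbb Z[H/H'])=\mathrm{Hom}(H',\mathbb Z)=0$.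

**The character lattice of $T$.** It is $\Lambda=\langle u_i,v_i\mid u_i+v_i=h\rangle$, where $u_i,v_i$ are the two coordinates on $R_{M_i/\kappa}\mathbb G_m$ over $M$; an element $g\in G$ fixes $u_i,v_i$ if $g\in H_i$ and swaps them otherwise. It is free on $h,u_1,u_2,u_3$, so $T$ is a torus of dimension $4$. With $\varepsilon_i=u_i-v_i$ and $(m;k_1,k_2,k_3):=\frac m2h+\sum\frac{k_i}2\varepsilon_i$ we have $u_i=(1;e_i)$, $v_i=(1;-e_i)$, $h=(2;0)$ and
$$\Lambda=\{(m;k_1,k_2,k_3):\ m,k_i\in\mathbb Z,\ m+\textstyle\sum k_i\text{ even}\}. \tag{6.1}$$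
Indeed the generators satisfy the parity condition, and if it holds, then $(m;k)=\sum k_iu_i+\frac{m-\sum k_i}2h$.

**A quasi-trivial torus over $T$.** The points of $T$ that are easy to write down come from
$$P=\mathbb G_m\times R_{M/\kappa}\mathbb G_m\times\prod_iR_{M_i/\kappa}\mathbb G_m\to T,\qquad (c,y,w_i)\mapsto\bigl(c\,N_{M/M_i}(y)\,w_i/\sigma w_i\bigr)_i,$$
where $\sigma$ is conjugation of $M_i/\kappa$. The common norm of the image is $c^2N_{M/\kappa}(y)$, so
$$\text{the image of }P(k)\text{ in }T(k)\text{ has }h\text{-values }c^2N_{Mk/k}(y), \tag{6.2}$$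
whenever $Mk=M\otimes_\kappa k$ is a field. On characters the map is $\Lambda\to\hat P=\mathbb Z\oplus\mathbb Z[G]\oplus\bigoplus_i\mathbb Z[G/H_i]$,
$$u_i\mapsto\bigl(1,\textstyle\sum_{g\in H_i}g,\ [H_i]-[\sigma H_i]\bigr),\qquad v_i\mapsto\bigl(1,\sum_{g\notin H_i}g,\ -[H_i]+[\sigma H_i]\bigr),$$
with last entry in the $i$-th summand and $\sigma H_i$ the nontrivial coset. So $h\mapsto(2,\sum_Gg,0)$. An element $(m;k)\in\Lambda\otimes\mathbb Q$ goes to
$$\Bigl(m,\ \sum_g\tfrac12\bigl(m+\textstyle\sum_i\chi_i(g)k_i\bigr)g,\ \bigl(k_i([H_i]-[\sigma H_i])\bigr)_i\Bigr).$$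
If this is integral, then $m,k_i\in\mathbb Z$ and (take $g=1$) $m+\sum k_i$ is even, so $(m;k)\in\Lambda$. Hence $\Lambda\to\hat P$ is injective with torsion-free cokernel $\hat S$, and there is an exact sequence of tori
$$1\to S\to P\to T\to1,\qquad \mathrm{rk}\,\hat S=1+8+6-4=11. \tag{6.3}$$

**Fact 1.** $H^1(H,\Lambda)=0$ for $H=1,G,H_1,H_2,H_3$; hence $\mathrm{Ext}^1_G(\hat P,\Lambda)=0$.

*Proof.* There is an exact sequence $0\to N_0\to\bigoplus\mathbb Z[G/H_i]\to\Lambda\to0$, where $N_0=\{c\in\mathbb Z^3:\sum c_i=0\}$ has trivial action and $c\mapsto(c_i([H_i]+[\sigma H_i]))_i$. As $H^1(H,\mathbb Z[G/H_i])=0$ and $H^2(H,\mathbb Z)=\mathrm{Hom}(H,\mathbb Q/\mathbb Z)$, $H^1(H,\Lambda)$ is the kernel of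
$$\{(\psi_i)\in\mathrm{Hom}(H,\mathbb Q/\mathbb Z)^3:\textstyle\sum\psi_i=0\}\to\bigoplus_iH^2(H,\mathbb Z[G/H_i]).$$
If $H\not\subset H_i$, Shapiro's lemma identifies the $i$-th component with restriction of $\psi_i$ to $H\cap H_i$; if $H\subset H_i$, it is the diagonal map into two copies and is injective. So a kernel element has $\psi_i\in\{0,\chi_i|_H\}$, with $\chi_i$ read in $\frac12\mathbb Z/\mathbb Z$. For the listed $H$ the nonzero ones among $\chi_1|_H,\chi_2|_H,\chi_3|_H$ are independent (on $H_1$, only $0$ and $\chi_1$ restrict to $0$). As $\sum\psi_i=0$, all $\psi_i=0$. The second claim follows since $\hat P$ is the sum of $\mathbb Z[G/G]$, $\mathbb Z[G/1]$, $\mathbb Z[G/H_i]$. $\square$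

**Fact 2.** For every $H\le G$ the restriction $\mathrm{Hom}_H(\hat P,\mathbb Z)\to\mathrm{Hom}_H(\Lambda,\mathbb Z)$ is onto.

*Proof.* Let $\lambda(u_i)=\alpha_i$, $\lambda(v_i)=\beta_i$, $\alpha_i+\beta_i=s$. If $H\not\subset H_i$, then $\alpha_i=\beta_i=s/2$. If $s$ is even, extend by $1\mapsto s/2$ on $\mathbb Z$, by $0$ on $\mathbb Z[G]$, and on $\mathbb Z[G/H_i]$ by a functional with $[H_i]-[\sigma H_i]\mapsto\alpha_i-s/2$ if $H\subset H_i$ (all functionals are $H$-invariant then), by $0$ if not. This sends $u_i\mapsto\alpha_i$ and $v_i\mapsto s-\alpha_i=\beta_i$. If $H\ne1$, some $H\not\subset H_i$ because $\bigcap H_i=1$, so $s=2\alpha_i$ is even. If $H=1$ and $s$ is odd, first subtract the functional "coefficient of $1\in G$" on $\mathbb Z[G]$, whose restriction is $u_i\mapsto1$, $v_i\mapsto0$. $\square$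

**Fact 3.** Every $G$-endomorphism of $\Lambda$ is $0$ or $\mathrm{id}$ plus the restriction of a $G$-map $\hat P\to\Lambda$.

*Proof.* $\Lambda\otimes\mathbb Q$ is the sum of four distinct characters, so an endomorphism is $\mathrm{diag}(\delta;d_1,d_2,d_3)$ in the coordinates (6.1). Applied to $(1;e_i)$ it shows that $\delta,d_i$ are integers and $\delta\equiv d_i$ mod $2$: all four have the same parity. Now $\mathrm{diag}(2;0,0,0)$ sends $u_i,v_i\mapsto h$ and is the restriction of $1\mapsto h$ on $\mathbb Z$, zero on the other summands. And $\mathrm{diag}(0;2,0,0)$ sends $u_1\mapsto u_1-v_1$, $v_1\mapsto v_1-u_1$ and the other $u_i,v_i$ to $0$; it is the restriction of $[H_1]\mapsto u_1$, $[\sigma H_1]\mapsto v_1$, zero on the other summands. The same holds for the other indices. So all diagonal maps with even entries extend, and those with odd entries are $\mathrm{id}$ plus such a map. $\square$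

**Proposition 6.1.** Let $\kappa$ be algebraically closed in $k$, $K=k(T)$, $a=h(\eta)$. Then
$$A(K)=\{1,a\}\cdot A(k)\cdot K^{*2}\,N_{MK/K}((MK)^*).$$

*Proof.* The purpose is to describe $T(K)$ and apply $h$. Since $\kappa$ is algebraically closed in $k$, and $T$ is geometrically integral, $F_0=Mk$ and $\mathcal L=MK=F_0(T)$ are fields with group $G$ over $k$ and $K$.

**Step 1: split off constants.** The ring $F_0[T]=F_0[\Lambda]$ is a Laurent polynomial ring: it is factorial with units $F_0^*\Lambda$. So $N:=\mathcal L^*/F_0^*$ sits in $0\to\Lambda\to N\to Q\to0$, where $Q$, the group of divisors of $T_{F_0}$, is a direct sum of lattices $\mathbb Z[G/H]$. Parameters at $1\in T(k)$ chosen in $k(T)$ give a $G$-embedding $\mathcal L\subset F_0((x_1))\cdots((x_4))$ with $G$ acting on coefficients. The iterated leading coefficient gives a $G$-homomorphism $\mathcal L^*\to F_0^*$ that is the identity on $F_0^*$. So $\mathcal L^*=F_0^*\times N$ as $G$-modules. Characters have value $1$ at $1\in T$,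 hence leading coefficient $1$, and so lie in $N$. Therefore
$$T(K)=\mathrm{Hom}_G(\Lambda,\mathcal L^*)=T(k)\times\mathrm{Hom}_G(\Lambda,N),$$
and $\eta$ is the inclusion $\Lambda\subset N$.

**Step 2: extend to $\hat P$.** Let $\theta\in\mathrm{Hom}_G(\Lambda,N)$. The image of $\Lambda\to N\to Q$ lies in a finite sum of lattices $\mathbb Z[G/H]$. As $\mathrm{Hom}_G(-,\mathbb Z[G/H])=\mathrm{Hom}_H(-,\mathbb Z)$ on lattices (take the coefficient of $[H]$), Fact 2 extends this map to $\hat P\to Q$. By Fact 1 the extension lifts to a $G$-map $\Psi:\hat P\to N$. Now $\theta-\Psi|_\Lambda$ has zero image in $Q$, so it lies in $\mathrm{End}_G(\Lambda)$. By Fact 3, after changing $\Psi$ by a map $\hat P\to\Lambda\subset N$, it is $0$ or $\mathrm{id}$. Since $\mathrm{Hom}_G(\hat P,N)\subset\mathrm{Hom}_G(\hat P,\mathcal L^*)=P(K)$, we get $T(K)=T(k)\cdot\{1,\eta\}\cdot\mathrm{im}\,P(K)$.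

**Step 3: apply $h$.** By (6.2), $h$ of the image of $P(K)$ is $K^{*2}N_{MK/K}((MK)^*)$. $\square$

## 7. The lattice $\hat S$ is not a summand of a permutation lattice

For a finite group acting on $N$, $\hat H^0(G,N)=N^G/(\sum_gg)N$; for example $\hat H^0(G,\mathbb Z[G/H])\cong\mathbb Z/|H|$.

**Lemma 7.1.** $\hat S$, and hence its dual $\hat S^\vee$, is not a direct summand of a permutation $G$-lattice.

*Proof.* The dual of a permutation lattice is permutation, so it suffices to treat $\hat S$. Suppose it is a summand. The ring $\mathrm{End}_G(\mathbb Z_2[G/H])=\mathbb Z_2[G/H]$ is local, as $G$ is an abelian $2$-group, so Krull–Schmidt gives $\hat S\otimes\mathbb Z_2\cong\bigoplus_j\mathbb Z_2[G/K_j]$.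

*Count summands.* By (6.3), $\hat S\otimes\mathbb Q\cong\mathbb Q[G]\oplus\mathbb Q^3$: remove $\mathbb Q\oplus\chi_1\oplus\chi_2\oplus\chi_3$ from $\mathbb Q\oplus\mathbb Q[G]\oplus\bigoplus(\mathbb Q\oplus\chi_i)$. The trivial character has multiplicity $4$ and occurs once in each $\mathbb Q_2[G/K_j]$. So there are four summands, of total rank $11$.

*Count orders.* Since $H^1(G,\Lambda)=0$, $\hat H^0(G,\hat S)$ is the cokernel of $\hat H^0(G,\Lambda)\to\hat H^0(G,\hat P)=\mathbb Z/8\oplus(\mathbb Z/4)^3$. Here $\Lambda^G=\mathbb Zh$ and $h\mapsto(2,0,0,0)$, so the cokernel has order $512/4=128$. It also has order $\prod|K_j|$. The orbit sizes $8/|K_j|$ are thus four powers of $2$ with product $8^4/128=32$ and sum $11$. As the sum is odd, one or three of them equal $1$. Three would force sizes $1,1,1,32$, with the wrong sum. One leaves $\{1,2,2,8\}$, with sum $13$, or $\{1,2,4,4\}$, with sum $11$. So they are $\{4,4,2,1\}$.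

*Contradiction.* The characters occurring in a summand with orbit size $4$ form a plane in the $3$-dimensional $\mathbb F_2$-space of characters of $G$. Two planes there share a nonzero element. That nontrivial character has multiplicity $\ge2$ in $\hat S\otimes\mathbb Q_2$, but multiplicity $1$ in $\mathbb Q_2[G]\oplus\mathbb Q_2^3$. $\square$

**A torsor that is generically nontrivial.** Let $S^\circ=\hat S\otimes\mathbb G_m$, the dual torus; its character lattice is $\Sigma:=\hat S^\vee$. (Example: for $S=R_{E/F}\mathbb G_m$ the lattice is self-dual and $S^\circ\cong S$.) Choose a permutation lattice $P'$ with a surjection onto $\Sigma$, with kernel $\Lambda'$. This gives an exact sequence of tori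
$$1\to S^\circ\to\Pi'\to T'\to1,\qquad \hat{\Pi'}=P',\ \hat{T'}=\Lambda'.$$
Let $\tau\in H^1(T',S^\circ)$ be the class of the torsor $\Pi'\to T'$. Its value at $1\in T'(\kappa)$ is $0$.

**Lemma 7.2.** $\tau$ is nonzero over $\kappa(T')$.

*Proof.* If it vanishes there, the torsor has a section over a nonempty open $U\subset T'$. As $M[T']=M[\Lambda']$ is factorial with units $M^*\Lambda'$, the group $N_U:=M[U]^*/M^*$ sits in $0\to\Lambda'\to N_U\to Q_U\to0$, with $Q_U$ the permutation lattice of divisors of $T'_M$ supported off $U$. Pulling characters of $\Pi'$ back along the section gives a $G$-map $P'\to N_U$ that is the identity on $\Lambda'$; let $\phi:\Sigma\to Q_U$ be the induced map. In $\mathrm{Ext}^1_G(\Sigma,\Lambda')$ this says $[P']=\phi^*[N_U]$. Since $\mathrm{Ext}^1_G(Q_U,P')=0$, the connecting map $\mathrm{Hom}_G(Q_U,\Sigma)\to\mathrm{Ext}^1_G(Q_U,\Lambda')$ is onto: $[N_U]=\psi^*[P']$ for some $\psi:Q_U\to\Sigma$. Hence $(\mathrm{id}-\psi\phi)^*[P']=0$, so $\mathrm{id}-\psi\phi:\Sigma\to\Sigma$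 lifts to a map $\Sigma\to P'$. So $\mathrm{id}_\Sigma$ factors through $Q_U\oplus P'$, and $\Sigma$ is a summand of a permutation lattice, contradicting Lemma 7.1. $\square$

## 8. Classes in $H^1(k,S^\circ)$ that give nonzero invariants

**Étale motivic cohomology.** We use the étale complexes $\mathbb Z(1)=\mathbb G_m[-1]$ and $\mathbb Z(2)$. So $H^1(F,\mathbb Z(1))=F^*$ and $H^3(F,\mathbb Z(1))=\mathrm{Br}(F)$. There is a product $\mathbb G_m\otimes^{\mathbf L}\mathbb G_m\to\mathbb Z(2)[2]$, one has $H^4(F,\mathbb Z(2))=H^3(F,\mathbb Q/\mathbb Z(2))$, and $\mathbb Z(j)$ modulo $2$ is $\mu_2^{\otimes j}$.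

**Classifying space of a torus $S$.** Let $U$ be an open subset of a representation $V$ of $S$ with complement of codimension $\ge3$, such that an $S$-torsor $U\to U/S$ exists. Then $CH^2(BS):=CH^2(U/S)$ does not depend on the choice. Example: for $S=\mathbb G_m$ acting on $V=\mathbb A^m$ by scalars, $m\ge3$, take $U=\mathbb A^m\setminus0$; then $U/S=\mathbb P^{m-1}$ and $CH^2(BS)=\mathbb Z$. For a split torus, products of projective spaces give $CH^2(BS)=S^2(\hat S)$, the symmetric square, which is torsion-free.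

The theorem we quote is Blinstein–Merkurjev (*Cohomological invariants of algebraic tori*, Algebra Number Theory 7 (2013), Thm 4.3). For a torus $S$ over $F$ let $\alpha_F$ send $x\in H^1(F,S^\circ)$ to the invariant
$$H^1(k',S)\ni y\ \mapsto\ x_{k'}\cup y\in H^4(k',\mathbb Z(2))=H^3(k',\mathbb Q/\mathbb Z(2)),\qquad k'/F\text{ any field},$$
where the cup product is induced by $\hat S\otimes S_*\to\mathbb Z$ and $\mathbb G_m\otimes^{\mathbf L}\mathbb G_m\to\mathbb Z(2)[2]$. Then
$$\ker\alpha_F\cong CH^2(BS)_{\mathrm{tors}}. \tag{BM}$$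

**The field $k$.** Fix $R\ge1$ and from now on let $k=\kappa(T'^R)$; $\kappa$ is algebraically closed in it. Let $\theta_j\in H^1(k,S^\circ)$ be the generic value of $\mathrm{pr}_j^*\tau$, and $\theta_C=\sum_{j\in C}\theta_j$ for $C\subset\{1,\dots,R\}$.

**Lemma 8.1.** For $\emptyset\ne C\subset\{1,\dots,R\}$, $\alpha_k(\theta_C)\ne0$.

*Proof.* The idea is that $\ker\alpha$ is a finite group that does not grow from $\kappa$ to $k$, so it consists of constant classes, while $\theta_C$ is far from constant.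

**Step 0: an approximation.** Embed $S$ in a quasi-trivial torus $\mathcal R=R_{B/\kappa}\mathbb G_m$ with $B$ étale, take $m\ge3$, $V=R_{B/\kappa}(\mathbb A^m)$ and $U=R_{B/\kappa}(\mathbb A^m\setminus0)$. Over a separable closure $U$ is a product of copies of $\mathbb A^m\setminus0$, so its complement has codimension $m\geq 3$. Then $U\to U/\mathcal R$ is an $\mathcal R$-torsor over a smooth projective variety, and $Y:=U/S\to U/\mathcal R$ is an $\mathcal R/S$-torsor. So $Y$ exists as a smooth quasi-projective variety.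

**Step 1: $CH^2(BS_\kappa)_{\mathrm{tors}}\to CH^2(BS_k)_{\mathrm{tors}}$ is onto.** By descent along the torsor, localization and homotopy invariance in equivariant $K$-theory, $K_0(Y_k)=K_0^S(U_k)$ is a quotient of $K^S_0(V_k)=R(S_k)$, the representation ring. By Riemann–Roch without denominators $c_2([\mathcal O_Z])=-[Z]$ for $Z\subset Y_k$ integral of codimension $2$. So $CH^2(Y_k)$ is generated by second Chern classes of images of elements of $R(S_k)$. Irreducible representations of $S_k$ correspond to $G$-orbits in $\hat S$, since the Galois group of $k$ acts on $\hat S$ through all of $G$; so does that of $\kappa$, and the representations are defined over $\kappa$. So $R(S_\kappa)=R(S_k)$ and $CH^2(Y)\to CH^2(Y_k)$ is onto. Over $M$, resp. $Mk$, $S$ is split and $CH^2$ becomes the same torsion-free group $S^2(\hat S)$. By transfer, the kernel of $CH^2(Y)\to S^2(\hat S)$ is killed by $[M:\kappa]=8$, so it is exactly the torsion; likewise over $k$. A lift to $CH^2(Y)$ of a torsion class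 over $k$ maps to $0$ in $S^2(\hat S)$, hence is torsion.

**Step 2: $CH^2(BS_\kappa)_{\mathrm{tors}}$ is finite.** It suffices that $CH^2(Y)$ is finitely generated. The ring $R(S)=\mathbb Z[\hat S]^G$ (orbit sums) is a finitely generated ring by Noether's theorem, hence noetherian. Let $J$ be its augmentation ideal (virtual rank $0$). Then $J/J^2$ and $J^2/J^3$ are finitely generated over $R(S)/J=\mathbb Z$. By the splitting principle, after pull-back to a flag bundle, which is injective on Chow groups, elements of $J$ are combinations of classes $[\mathcal L]-1$ with line bundles $\mathcal L$. So elements of $J^2$, resp. $J^3$, become combinations of products of two, resp. three, such classes. With $x_i=c_1(\mathcal L_i)$ the total Chern classes of these products are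
$$\frac{1+x_1+x_2}{(1+x_1)(1+x_2)},\qquad \frac{(1+x_1+x_2+x_3)(1+x_1)(1+x_2)(1+x_3)}{(1+x_1+x_2)(1+x_1+x_3)(1+x_2+x_3)} .$$
Both have $c_1=0$. If $c_1=0$, then $2c_2$ is minus the alternating sum of squares of the roots. For the second product this is $-\bigl[(x_1+x_2+x_3)^2+\sum x_i^2-\sum_{i<j}(x_i+x_j)^2\bigr]=0$, and since this is an identity in $\mathbb Z[x_1,x_2,x_3]$ we get $c_2=0$. From $c_2(x+y)=c_2(x)+c_1(x)c_1(y)+c_2(y)$ it follows that $c_1=0$ on $J^2$, that $c_2$ is additive on $J^2$ and zero on $J^3$, and so that $c_2(J^2)$ is finitely generated. Let $g_1,\dots,g_s$ generate $J$ modulo $J^2$. Every $x\in R(S)$ is $m+\sum n_ig_i+y$ with $m,n_i\in\mathbb Z$, $y\in J^2$, so $c_2(x)$ lies in the group generated by $c_2(J^2)$, the $c_2(g_i)$ and the $c_1(g_i)c_1(g_j)$ (for negative $n_i$ use $c_2(-g)=c_1(g)^2-c_2(g)$). Since $CH^2(Y)$ is generated by such $c_2(x)$, it is finitely generated.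

**Step 3: $\ker\alpha_k$ is the image of $\ker\alpha_\kappa$.** By (Sp3) at $1\in T'^R(\kappa)$, $H^1(\kappa,S^\circ)\to H^1(k,S^\circ)$ is injective; it maps $\ker\alpha_\kappa$ into $\ker\alpha_k$ because fields over $k$ are fields over $\kappa$. By (BM) and Steps 1, 2, $|\ker\alpha_k|\le|\ker\alpha_\kappa|<\infty$. An injection between finite sets whose target is not larger than its source is a bijection.

**Step 4: conclusion.** Suppose $\alpha_k(\theta_C)=0$. By Step 3, $\theta_C$ is the restriction of some $c\in H^1(\kappa,S^\circ)$. The class $\sum_{j\in C}\mathrm{pr}_j^*\tau-c$ on $T'^R$ vanishes generically, so by Section 5 it vanishes at all points of $T'^R$ over all fields $k''\supset\kappa$. At $(1,\dots,1)$ this gives $c=0$. For $j_0\in C$, at the $\kappa(T')$-point with generic $j_0$-th coordinate and all others $1$, it gives $\tau_{\kappa(T')}=0$, contradicting Lemma 7.2. $\square$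

## 9. Brauer classes $\omega_C$ with $(a)\cup\omega_C\ne0$

We convert $\theta_j$ into a Brauer class. Put $T^\circ=\Lambda\otimes\mathbb G_m$ and $P^\circ=\hat P\otimes\mathbb G_m$. From $0\to\Lambda\to\hat P\to\hat S\to0$ we get $1\to T^\circ\to P^\circ\to S^\circ\to1$ and $\delta^\circ:H^1(k,S^\circ)\to H^2(k,T^\circ)$. The $G$-map $\mathbb Z\to\Lambda$, $1\mapsto h$, induces $h_*:\mathrm{Br}(k)\to H^2(k,T^\circ)$.

**Lemma 9.1.** For each $\theta\in H^1(k,S^\circ)$ there is $\omega\in\mathrm{Br}_2(k)$ with $\omega_{Mk}=0$ and $\delta^\circ(\theta)=h_*(\omega)$.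

*Proof.* We have $\Lambda/\mathbb Zh=\bigoplus_i\mathbb Z\chi_i$, the $i$-th summand being generated by the image of $u_i$. The component $\Lambda\to\mathbb Z[G/H_i]$ of $\Lambda\to\hat P$ kills $h$ and $u_j$ for $j\ne i$; it factors through $\mathbb Z\chi_i\subset\mathbb Z[G/H_i]$, generator $\mapsto[H_i]-[\sigma H_i]$. On tori this inclusion is the norm-one torus $R^1_{M_i}\mathbb G_m\subset R_{M_i}\mathbb G_m$. From $1\to R^1_{M_i}\mathbb G_m\to R_{M_i}\mathbb G_m\xrightarrow{N}\mathbb G_m\to1$ and Hilbert 90, $H^2(k,R^1_{M_i}\mathbb G_m)\to\mathrm{Br}(M_ik)$ is injective. Now $\delta^\circ(\theta)$ dies in $H^2(k,P^\circ)=\mathrm{Br}(k)\oplus\mathrm{Br}(Mk)\oplus\bigoplus\mathrm{Br}(M_ik)$. Hence its image in $\bigoplus_iH^2(k,\mathbb Z\chi_i\otimes\mathbb G_m)$ is $0$, and so $\delta^\circ(\theta)=h_*\omega$ with $\omega\in\mathrm{Br}(k)$. As $h\mapsto(2,\sum_Gg,0)$, the image of $h_*\omega$ in $H^2(k,P^\circ)$ is $(2\omega,\omega_{Mk},0)$, and it is $0$. $\square$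

Choose $\omega_j$ for $\theta_j$ and put $\omega_C=\sum_{j\in C}\omega_j$; then $\delta^\circ(\theta_C)=h_*\omega_C$ and $\omega_{C}$ is split by $Mk$.

**Lemma 9.2 (adjunction).** Let $k'/k$ be a field, $t\in T(k')$, $\theta\in H^1(k',S^\circ)$, and $\delta:T(k')\to H^1(k',S)$ the connecting map of (6.3). Then $\delta(t)\cup\theta=\pm\,t\cup\delta^\circ(\theta)$ in $H^4(k',\mathbb Z(2))$.

*Proof.* The purpose is to write both sides as one triple product. Let $p:P_*\to T_*$ be the surjection in $0\to S_*\to P_*\to T_*\to0$, $s$ a $\mathbb Z$-linear section of $p$, and $c_g=gsg^{-1}-s\in\mathrm{Hom}(T_*,S_*)$, a $1$-cocycle of the Galois group.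

*The map $\delta$.* As $gt=t$, $\delta(t)_g=g(s(t))-s(t)=(gsg^{-1}-s)(t)=c_g(t)$, i.e. $\delta(t)=c\cup t$.

*The map $\delta^\circ$.* Let $\rho=1-sp:P_*\to S_*$; it is the identity on $S_*$, so its transpose $\rho^\vee:\hat S\to\hat P$ is a section of $\hat P\to\hat S$. Also $g\rho g^{-1}-\rho=-c_gp$. Transposing, $g\rho^\vee g^{-1}-\rho^\vee$ is $-c_g^\vee:\hat S\to\Lambda$ followed by $\Lambda\to\hat P$. For a cocycle $\theta_g$ (written additively, $\theta_{gg'}=\theta_g+g\theta_{g'}$), $\delta^\circ(\theta)$ is represented by the coboundary of the lift $\rho^\vee(\theta_g)$: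
$$g\rho^\vee(\theta_{g'})-\rho^\vee(\theta_{gg'})+\rho^\vee(\theta_g)=(g\rho^\vee g^{-1}-\rho^\vee)(g\theta_{g'})=-c_g^\vee(g\theta_{g'}),$$
i.e. $\delta^\circ(\theta)=-c^\vee\cup\theta$.

*Comparison.* Since $\langle f(x),y\rangle=\langle x,f^\vee(y)\rangle$ for $f\in\mathrm{Hom}(T_*,S_*)$, $x\in T_*$, $y\in\hat S$, both $(c\cup t)\cup\theta$ and $t\cup(c^\vee\cup\theta)$ are, up to sign, the triple product $c\cup t\cup\theta$ for the pairing $\mathrm{Hom}(T_*,S_*)\otimes T_*\otimes\hat S\to\mathbb Z$, by associativity and graded commutativity of cup products. $\square$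

**Proposition 9.3.** Let $K=k(T)$, $a=h(\eta)$. Then $(a)\cup\omega_C\ne0$ in $H^3(K)$ for every $\emptyset\ne C\subset\{1,\dots,R\}$.

*Proof.* Suppose it is $0$. Let $k'/k$ be a field and $t\in T(k')$. Since $K\subset k'(T)$ and $a$ is a unit at $t$ with value $h(t)$, (Sp1) over $k'$ gives $(h(t))\cup\omega_C=0$ in $H^3(k')$. By Lemma 9.2 and naturality of the pairing $T_*\otimes\Lambda\to\mathbb Z$,
$$\delta(t)\cup\theta_C=\pm\,t\cup\delta^\circ(\theta_C)=\pm\,t\cup h_*\omega_C=\pm\,h(t)\cup\omega_C\in H^4(k',\mathbb Z(2)),$$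
the last product being $H^1(k',\mathbb Z(1))\times H^3(k',\mathbb Z(1))\to H^4(k',\mathbb Z(2))$. The inclusion $\mathrm{Br}_2(k')\subset\mathrm{Br}(k')=H^3(k',\mathbb Z(1))$ is, up to sign, the Bockstein $\beta$ of $\mathbb Z(1)\xrightarrow2\mathbb Z(1)\to\mu_2$ applied to $H^2(k',\mu_2)$. Bocksteins are compatible, up to sign, with multiplication by classes in $H^1(k',\mathbb Z(1))=k'^*$, whose reductions mod $2$ are Kummer classes. So $h(t)\cup\omega_C=\pm\beta\bigl((h(t))\cup\omega_C\bigr)=0$. As $H^1(k',P)=0$, every class in $H^1(k',S)$ is some $\delta(t)$. Since the order of the factors affects only the sign, $\alpha_k(\theta_C)=0$, contradicting Lemma 8.1. $\square$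

## 10. Twisting constants along the lines of the Fano plane

We now extract from $\omega_j$ the constants $e_I^{(j)}$. Let $k_1=k(\sqrt{b_1})=M_1k$.

**Decomposition over $k_1$.** There are $\nu_2^{(j)},\nu_3^{(j)}\in k_1^*$ with
$$(\omega_j)_{k_1}=(\nu_2^{(j)},b_2)+(\nu_3^{(j)},b_3). \tag{10.1}$$
Indeed over $k_1(\sqrt{b_3})$ the class $\omega_j$ is split by $\sqrt{b_2}$, so it equals $(w,b_2)$ there. Corestriction to $k_1$ gives $(N(w),b_2)=2\omega_j=0$. By Lemma 3.1(a), $(w,b_2)=(\nu_2,b_2)$ over $k_1(\sqrt{b_3})$ for some $\nu_2\in k_1^*$. Then $\omega_j-(\nu_2,b_2)$ over $k_1$ is split by $k_1(\sqrt{b_3})$, so it is $(\nu_3,b_3)$.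

**Constants.** Put $n_i^{(j)}=N_{k_1/k}(\nu_i^{(j)})\in k^*$. Applying corestriction to (10.1) gives $0=2\omega_j=(n_2^{(j)},b_2)+(n_3^{(j)},b_3)$, so
$$(n_2^{(j)},b_2)=(n_3^{(j)},b_3)=:\alpha_j,\qquad (n_i^{(j)},b_1)=0 .$$
Define
$$e_I^{(j)}=1\ (I=0,1,23,123),\qquad e_I^{(j)}=n_2^{(j)}\ (I=2,12),\qquad e_I^{(j)}=n_3^{(j)}\ (I=3,13).$$
Then $(e_I^{(j)},b_I)=\alpha_j$ for $I=2,12,3,13$ and $0$ otherwise.

**Compatibility on lines.** A line is a set $\ell=\{I,J,I+J\}\subset\mathbb F_2^3\setminus0$; there are seven. For each line there is $v_\ell^{(j)}\in k^*$ with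
$$(v_\ell^{(j)},b_I)=(e_I^{(j)},b_I)\qquad\text{for all }I\in\ell. \tag{10.2}$$
For $\{1,2,12\}$, $\{1,3,13\}$, $\{1,23,123\}$ take $n_2^{(j)}$, $n_3^{(j)}$, $1$. On each of the other four lines $\{2,3,23\}$, $\{2,13,123\}$, $\{12,3,123\}$, $\{12,13,23\}$, exactly two points $I,J$ have class $\alpha_j=(e_I,b_I)=(e_J,b_J)$. If $\alpha_j=0$ take $v=1$. Otherwise let $\mathcal Q$ be the division algebra of $\alpha_j$. It contains pure quaternions with squares $b_I$ and $b_J$, and in the $3$-dimensional space of pure quaternions there is a nonzero one orthogonal to, i.e. anticommuting with, both. If $v\in k^*$ is its square, then $(v,b_I)=(v,b_J)=\alpha_j$ (the common slot lemma), and $(v,b_{I+J})=2\alpha_j=0$, as required at the third point.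

**Notation for subsets.** For $C\subset\{1,\dots,R\}$ let $e_I^C,v_\ell^C,\nu_{i,C},n_{i,C}$ be the products over $j\in C$. Write $\nu_{i,C}=n'_{i,C}+m_{i,C}\sqrt{b_1}$ with $n'_{i,C},m_{i,C}\in k$; then $n_{i,C}=N(\nu_{i,C})$. Put $\alpha_C=\sum_{j\in C}\alpha_j=(n_{2,C},b_2)=(n_{3,C},b_3)$. For a field $l\supset k$ let
$$X_C(l)=\{u\in l^*:\ (u,b_I)_l=(e_I^C,b_I)_l\ \text{ for all }I\},$$
the solutions of the generalized equation (4.1). For $u\in X_C(l)$,
$$(u,b_1)=(u,b_{23})=0,\qquad (u,b_2)=(u,b_3)=\alpha_{C,l}. \tag{10.3}$$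
For $C=\emptyset$ this set is $A(l)$. For example, if all $\alpha_j$ with $j\in C$ vanished, $X_C(l)$ would also be $A(l)$.

## 11. On $X_C(l)$ the cup product with $\omega_C$ does not depend on $u$

**Lemma 11.1.** Let $l\supset k$ be a field, $C\ne\emptyset$, $u\in X_C(l)$. Then $(u)\cup\omega_{C,l}=(m)\cup\alpha_{C,l}$, where $m\in k^*$ depends only on $C$. If $b_1\notin l^{*2}$, then $\omega_{C,l}=\sum_I(g_I,b_I)$ for some $g_I\in l^*$.

*Proof.* Drop $C$ from the notation. Take $m=m_2m_3$ if this is nonzero and $m=1$ otherwise. If $m_i=0$, then $n_i=n_i'^2$ is a square and $\alpha=(n_i,b_i)=0$. So the formula holds for this $m$ as soon as we show two things: $(u)\cup\omega_l=0$ if $\alpha_l=0$, and $(u)\cup\omega_l=(m_2m_3)\cup\alpha_l$ if $\alpha_l\neq0$ (in which case $m_2,m_3\ne0$).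

**Case $b_1=\beta^2$ with $\beta\in l^*$.** Embed $k_1\subset l$ by $\sqrt{b_1}\mapsto\beta$. By (10.1) and (10.3),
$$(u)\cup\omega_l=(\nu_2)\cup(u,b_2)+(\nu_3)\cup(u,b_3)=(\nu_2\nu_3)\cup\alpha_l .$$
If $\alpha_l=0$ we are done. Otherwise $m_i\ne0$. With $\bar\nu_i=n_i'-m_i\beta$ we have $\nu_i-\bar\nu_i=2m_i\beta$, so the Steinberg relation (and $-1$ a square) gives
$$\Bigl(\frac{\nu_i}{2m_i\beta},\frac{\bar\nu_i}{2m_i\beta}\Bigr)=0,\qquad\text{i.e.}\qquad (\nu_i,\bar\nu_i)=(2m_i\beta,\nu_i\bar\nu_i)=(2m_i\beta,n_i).$$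
Since $(\nu_i,\nu_i)=0$, $(\nu_i,n_i)=(\nu_i,\bar\nu_i)=(2m_i\beta,n_i)$. Cupping with $(b_i)$, $(\nu_i)\cup\alpha_l=(2m_i\beta)\cup\alpha_l$. The sum over $i=2,3$ is $(4m_2m_3\beta^2)\cup\alpha_l=(m_2m_3)\cup\alpha_l$.

**Case $b_1\notin l^{*2}$: decomposing $\omega_l$.** Let $l_1=l(\sqrt{b_1})$. As $(u,b_1)=0$, $u=N_{l_1/l}(\zeta)$ with $\zeta=p+q\sqrt{b_1}$. By (10.3), $(n_2u,b_2)=0$, $(n_3u,b_3)=0$, $(u,b_{23})=0$. Lemma 3.1(a), applied to $\nu_2\zeta$, $\nu_3\zeta$, $\zeta\in l_1^*$, gives $g_2,g_3,g\in l^*$ with, over $l_1$,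
$$(\nu_2\zeta,b_2)=(g_2,b_2),\qquad(\nu_3\zeta,b_3)=(g_3,b_3),\qquad(\zeta,b_{23})=(g,b_{23}). \tag{11.1}$$
Add these. The contributions of $\zeta$ cancel because $b_2b_3b_{23}$ is a square, so $\omega_{l_1}=(g_2,b_2)+(g_3,b_3)+(g,b_{23})$. Over $l$ the difference is split by $l(\sqrt{b_1})$, so
$$\omega_l=(g_2,b_2)+(g_3,b_3)+(g,b_{23})+(g_1,b_1)$$
for some $g_1\in l^*$. This is the second claim. By (10.3),
$$(u)\cup\omega_l=(g_2g_3)\cup\alpha_l. \tag{11.2}$$
If $\alpha_l=0$ we are done.

**Case $b_1\notin l^{*2}$, $\alpha_l\ne0$: choosing $g_2$ and $g_3$.** Let $\mathcal Q$ be the division quaternion algebra of $\alpha_l$. Then $b_2,b_3\notin l_1^{*2}$: otherwise $b_i\in l^{*2}\cup b_1l^{*2}$ and $\alpha_l=(u,b_i)\in\{0,(u,b_1)\}=\{0\}$. Also $m_2,m_3,q\ne0$: otherwise $n_2$, $n_3$ or $u$ is a square and $\alpha_l=0$. The aim is a choice of $g_2$ in (11.1) with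
$$(g_2)\cup\alpha_l=(m_2q)\cup\alpha_l. \tag{11.3}$$
Write $\nu_2=n'+m_2\sqrt{b_1}$. Since $\mathcal Q\cong(n_2,b_2)\cong(u,b_2)$, Skolem–Noether gives $P_0,W,V\in\mathcal Q$ with $P_0^2=b_2$, $W^2=n_2$, $V^2=u$, and $W,V$ anticommuting with the same $P_0$. Then $y:=V^{-1}W$ commutes with $P_0$, so $y\in l(P_0)\cong l(\sqrt{b_2})$, and $yV=V\bar y$. Thus $n_2=W^2=VyVy=V^2\bar yy=u\,N(y)$. Let $z=\nu_2/\zeta\in l_1^*$. Then $N(z)=n_2/u=N(y)=N(-y)$, so $w=-y$ is admissible in Lemma 3.1(a), with
$$f=\mathrm{tr}\,z-\mathrm{tr}\,y=\frac1u\bigl(2n'p-2b_1m_2q-\mathrm{Trd}(VW)\bigr).$$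
Here $\mathrm{tr}\,z=\mathrm{tr}(\nu_2\bar\zeta)/u$ and $\mathrm{tr}\,y=\mathrm{Trd}(V^{-1}W)=\mathrm{Trd}(VW)/u$. To understand $f$, put $A_1=n'+W$, $A_2=p+V$. As $W,V$ are pure,
$$\mathrm{Nrd}A_1=n'^2-n_2=b_1m_2^2,\qquad\mathrm{Nrd}A_2=p^2-u=b_1q^2,\qquad \mathrm{Trd}(A_1\overline{A_2})=2n'p-\mathrm{Trd}(WV).$$
So for $B=qA_1-m_2A_2$,
$$\mathrm{Nrd}B=2b_1m_2^2q^2-m_2q\bigl(2n'p-\mathrm{Trd}(WV)\bigr)=-m_2q\,u f. \tag{11.4}$$

*If $B\ne0$:* $\mathrm{Nrd}B\ne0$ because $\mathcal Q$ is a division algebra, so $f\ne0$. By Lemma 3.1(a), $(fz,b_2)_{l_1}=0$, hence $(\nu_2\zeta,b_2)_{l_1}=(z,b_2)_{l_1}=(f,b_2)_{l_1}$, and we may take $g_2=f$. We have $(\mathrm{Nrd}B)\cup\alpha_l=0$: if $B\in l$, then $\mathrm{Nrd}B=B^2$; otherwise $l(B)$ splits $\mathcal Q$ and $(\mathrm{Nrd}B)\cup\alpha_l=\mathrm{cor}_{l(B)/l}((B)\cup\alpha_{l(B)})=0$. Also $(u)\cup\alpha_l=(u)\cup(u,b_2)=0$. So (11.4) gives $(f)\cup\alpha_l=(m_2q)\cup\alpha_l$, which is (11.3).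

*If $B=0$:* taking traces, $qn'=m_2p$, so $\nu_2=(m_2/q)\zeta$ and $(\nu_2\zeta,b_2)=(m_2q,b_2)$ over $l_1$. Take $g_2=m_2q$.

The same argument with index $3$ and the same $\zeta$, hence the same $q$, gives $g_3$ with $(g_3)\cup\alpha_l=(m_3q)\cup\alpha_l$. By (11.2), $(u)\cup\omega_l=(m_2m_3q^2)\cup\alpha_l=(m_2m_3)\cup\alpha_l$. $\square$

## 12. The twisted form and its membership in $\mathsf I^n$

Let $n\ge3$, $r=n-3$, $R=\max(r,1)$, $k$ and $\omega_j$ as above, $K=k(T)$, $a=h(\eta)\in A(K)$. Put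
$$L=K((s_1))\cdots((s_r))((t_1))((t_2))((t_3)),\qquad \psi_I=\langle\!\langle b_I,\,s_1e_I^{(1)},\dots,s_re_I^{(r)}\rangle\!\rangle,\qquad \varphi=\underset{I\ne0}{\perp}\ t^I\psi_I .$$
Then $\dim\varphi=7\cdot2^{r+1}=7\cdot2^{n-2}$. Since $(a,b_I)=0$, $\langle\!\langle a\rangle\!\rangle\psi_I=0$ for all $I$, so $a\in G(\varphi)$. For $n=3$ this is (1.1).

**Proposition 12.1.** $\varphi\in\mathsf I^nL$.

*Proof.* **Step 1: on a line the twist is common.** If $I\in\ell$, then by (10.2) $\langle\!\langle b_I,s_je_I^{(j)}\rangle\!\rangle\cong\langle\!\langle b_I,s_jv_\ell^{(j)}\rangle\!\rangle$. Replacing one slot after another,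
$$\psi_I=\sigma_\ell\langle\!\langle b_I\rangle\!\rangle\quad(I\in\ell),\qquad\sigma_\ell=\langle\!\langle s_1v_\ell^{(1)},\dots,s_rv_\ell^{(r)}\rangle\!\rangle .$$
As $2=0$ in $W$, $\langle\!\langle x\rangle\!\rangle+\langle\!\langle y\rangle\!\rangle+\langle\!\langle xy\rangle\!\rangle=3+\langle x\rangle+\langle y\rangle+\langle xy\rangle=\langle\!\langle x,y\rangle\!\rangle$. So for $\ell=\{I,J,I+J\}$
$$\psi_I+\psi_J+\psi_{I+J}=\sigma_\ell\langle\!\langle b_I,b_J\rangle\!\rangle\in\mathsf I^{r+2}. \tag{12.1}$$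

**Step 2: expand in the $t_i$.** As in Section 4, $\varphi=\sum_{J\subset\{1,2,3\}}\bigl(\prod_{i\in J}\langle\!\langle t_i\rangle\!\rangle\bigr)\Psi_J$ with $\Psi_J=\sum_{I\supset J,I\ne0}\psi_I$. It suffices that $\Psi_J\in\mathsf I^{r+3-|J|}$.

If $|J|\ge2$, this holds because $\psi_I\in\mathsf I^{r+1}$.

If $J=\{i\}$: put $\psi_0=0$. By (12.1), $I\mapsto\psi_I$ is additive modulo $\mathsf I^{r+2}$, and the four $I\ni i$ sum to $0$ in $\mathbb F_2^3$. So $\Psi_J\in\mathsf I^{r+2}$.

If $J=\emptyset$: the three lines through $1$ are $\{1,J',J'+1\}$ with $J'=2,3,23$. On such a line $\sigma_\ell\langle\!\langle b_1\rangle\!\rangle=\psi_1$, so (12.1) gives $\psi_{J'}+\psi_{J'+1}=\psi_1+\psi_1\langle\!\langle b_{J'}\rangle\!\rangle$. Summing, and adding $\psi_1$,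
$$\Psi_\emptyset=4\psi_1+\psi_1\bigl(\langle\!\langle b_2\rangle\!\rangle+\langle\!\langle b_3\rangle\!\rangle+\langle\!\langle b_{23}\rangle\!\rangle\bigr)=\psi_1\langle\!\langle b_2,b_3\rangle\!\rangle\in\mathsf I^{r+3}.\qquad\square$$

## 13. Norms from extensions over which $\varphi$ is hyperbolic

It remains to show $a\notin L^{*2}\mathrm{Hyp}(\varphi)$. Write $x=(s_1,\dots,s_r,t_1,t_2,t_3)$. $L$ carries its iterated Laurent series valuation: henselian, residue field $K$, value group $\Gamma=\mathbb Z^{r+3}$. Expanding the Pfister forms $\langle\!\langle s_je_I^{(j)}\rangle\!\rangle=1+\langle s_je_I^{(j)}\rangle$,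
$$\varphi=\sum_{(C,I)\in\mathbb F_2^r\times\mathbb F_2^3}x^{(C,I)}e_I^C\langle\!\langle b_I\rangle\!\rangle\ \text{ in }W(L), \tag{13.1}$$
where terms with $I=0$ vanish as $b_0=1$. Note $b_I\notin K^{*2}$ for $I\ne0$, as $\kappa$ is algebraically closed in $K$.

We use Springer's theorem in henselian form: let $E$ be a henselian valued field with residue field $l$ of characteristic $\ne2$ and value group $\Gamma_E$, and let $\pi_\gamma\in E^*$ represent the classes $\gamma\in\Gamma_E/2$. If the $q_\gamma$ have unit coefficients, then $\perp\pi_\gamma q_\gamma$ is hyperbolic iff all residue forms $\bar q_\gamma$ are hyperbolic.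

**Step 1: the norm of one element, modulo squares.** Let $E/L$ be finite with $\varphi_E$ hyperbolic, with residue field $l\supset K$ and value group $\Gamma_E$; put $\Delta=\Gamma_E/\Gamma$, $e=|\Delta|$. As the residue characteristic is $0$, $[E:L]=[l:K]e$. By Hensel's lemma a primitive element of $l/K$ lifts, so $L_l:=l((s_1))\cdots((t_3))\subset E$. Let $z\in E^*$ and let $f$ be the order of its value in $\Delta$. Then $z^f=cx^\gamma(1+\mu)$ with $c\in l^*$, $\gamma\in\Gamma$, $\mu\in\mathfrak m_E$. As $1+\mathfrak m_E$ is divisible (Hensel), $z=y(1+\mu')$ with $\mu'\in\mathfrak m_E$ and $y^f=cx^\gamma$. The value of $y$ has order $f$ modulo $\Gamma$, so $[L_l(y):L_l]\ge f$ and $X^f-cx^\gamma$ is the minimal polynomial of $y$ over $L_l$. So $N_{L_l(y)/L_l}(y)=\pm cx^\gamma$, and $[E:L_l(y)]=e/f$. Finally $1+\mu'$ is a square in $E$, so its norm is a square, and $-1$ is a square. Hence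
$$N_{E/L}(z)\in N_{l/K}(c)^{e/f}\,x^{\gamma(e/f)[l:K]}\,L^{*2}. \tag{13.2}$$

**Step 2: three cases.**

*Case 1: $e/f$ even.* Then $N_{E/L}(z)$ is a square.

*Case 2: $e$ odd.* Then $\Gamma/2\cong\Gamma_E/2$, and Springer's theorem applied to (13.1) gives $e_I^C\langle\!\langle b_I\rangle\!\rangle_l=0$ for all $C,I$. So all $b_I\in l^{*2}$, i.e. $l\supset MK$. Thus $[l:K]$ is even, and (13.2) gives $N_{E/L}(z)\in N_{l/K}(c)L^{*2}\subset N_{MK/K}((MK)^*)L^{*2}$.

*Case 3: $e/f$ odd and $f$ even.* The $2$-part of $\Delta$ is cyclic, being the $2$-part of the subgroup generated by the value of $z$. So $U=\ker(\Gamma/2\to\Gamma_E/2)\cong\Delta[2]$ has order $2$ (the isomorphism is $\gamma\mapsto\frac12\gamma$). It is generated by $\bar\gamma$: we have $cx^\gamma=(y^{f/2})^2$, so $\bar\gamma\in U$; and if $\gamma\in2\Gamma$, then $\frac f2$ times the value of $y$ would lie in $\Gamma$, contradicting the order $f$. Write $\bar\gamma=(C,I)\ne0$. Then $x^{(C,I)}\in cE^{*2}$. The terms of (13.1) at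 $(C_0,J)$ and $(C_0+C,J+I)$ have the same class in $\Gamma_E/2$, different pairs have different classes, and $x^{(C_0+C,J+I)}\in c\,x^{(C_0,J)}E^{*2}$. By Springer's theorem, for all $(C_0,J)$,
$$e_J^{C_0}\langle\!\langle b_J\rangle\!\rangle+c\,e_{J+I}^{C_0+C}\langle\!\langle b_{J+I}\rangle\!\rangle=0\quad\text{in }W(l). \tag{13.3}$$

*Case 3a: $I=0$, so $C\ne0$.* With $C_0=0$, (13.3) is $\langle\!\langle ce_J^C,b_J\rangle\!\rangle=0$, i.e. $(ce_J^C,b_J)_l=0$ for all $J$. So $c\in X_C(l)$. This is the case that destroyed the untwisted form. Now $[l:K]$ must be even: if it were odd, then $b_1\notin l^{*2}$, and Lemma 11.1 gives $\omega_{C,l}=\sum_I(g_I,b_I)$, so $(a)\cup\omega_{C,l}=\sum_I(g_I)\cup(a,b_I)=0$. By odd degree $(a)\cup\omega_C=0$ in $H^3(K)$, contradicting Proposition 9.3.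

*Case 3b: $I\ne0$.* With $C_0=0$, $J=0$, (13.3) gives $ce_I^C\langle\!\langle b_I\rangle\!\rangle=0$, so $b_I\in l^{*2}$, $K(\sqrt{b_I})\subset l$ and $[l:K]$ is even. For $J\ne0,I$ and $C_0=0$, (13.3) gives $(ce_{J+I}^C,b_J)_l=0$, since $b_{J+I}\in b_Jl^{*2}$. By (10.2) on $\ell=\{I,J,I+J\}$,
$$(e_{J+I}^C,b_J)_l=(e_{J+I}^C,b_{J+I})_l=(v_\ell^C,b_{J+I})_l=(v_\ell^C,b_J)_l=(e_J^C,b_J)_l ,$$
so $(c,b_J)_l=(e_J^C,b_J)_l$. For $J=I$ and $J=0$ this equation reads $0=0$. So $c\in X_C(l)$.

If $C=\emptyset$ in case 3b, then $(c,b_J)_l=0$ for all $J$. Let $u'=N_{l/K(\sqrt{b_I})}(c)$. By corestriction $(u',b_J)=0$ over $K(\sqrt{b_I})$ for all $J$. The extension $MK/K(\sqrt{b_I})$ is biquadratic, generated by two of the $\sqrt{b_J}$, so Lemma 3.1(b) gives $u'\in K(\sqrt{b_I})^{*2}N_{MK/K(\sqrt{b_I})}((MK)^*)$. Taking norms, $N_{l/K}(c)\in K^{*2}N_{MK/K}((MK)^*)$.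

In cases 2 and 3, $[l:K]$ is even and $e/f$ is odd, so $N_{E/L}(z)\in N_{l/K}(c)L^{*2}$. Since $K^*/K^{*2}\to L^*/L^{*2}$ is injective, we have proved:

> (13.4) If $a\in L^{*2}\mathrm{Hyp}(\varphi)$, then $a$ is a product of an element of $K^{*2}N_{MK/K}((MK)^*)$ and elements $d=N_{l/K}(u)$ with $[l:K]$ even, $\emptyset\ne C\subset\{1,\dots,r\}$, $u\in X_C(l)$.

**Step 3: the elements $d$ in (13.4) do not involve $a$.** For all $I$, $(d,b_I)=\mathrm{cor}_{l/K}(u,b_I)_l=\mathrm{cor}_{l/K}(e_I^C,b_I)_l=[l:K](e_I^C,b_I)=0$, so $d\in A(K)$. By Lemma 11.1, since $m$ and $\alpha_C$ are defined over $k$,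
$$(d)\cup\omega_C=\mathrm{cor}_{l/K}\bigl((u)\cup\omega_{C,l}\bigr)=\mathrm{cor}_{l/K}\bigl((m)\cup\alpha_{C,l}\bigr)=[l:K]\,(m)\cup\alpha_C=0 .$$
By Proposition 6.1, $d\in a^\epsilon d_0K^{*2}N_{MK/K}((MK)^*)$ with $\epsilon\in\{0,1\}$ and $d_0\in A(k)$. Elements of $N_{MK/K}((MK)^*)$ cup to $0$ with $\omega_C$, because $\omega_C$ is split by $MK$. If $\epsilon=1$, then $(a)\cup\omega_C+(d_0)\cup\omega_C=0$ in $H^3(k(T))$. Specialize at $1\in T(k)$, where $a=h(\eta)$ has value $1$: by (Sp1) $(d_0)\cup\omega_C=0$ in $H^3(k)$. So $(a)\cup\omega_C=0$, contradicting Proposition 9.3. Hence $\epsilon=0$.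

**Step 4: conclusion.** Suppose $a\in L^{*2}\mathrm{Hyp}(\varphi)$. By (13.4) and Step 3, $a\in d_0K^{*2}N_{MK/K}((MK)^*)$ for some $d_0\in A(k)$ (for $n=3$ there are no $d$ and $d_0=1$). As $R\ge1$, $\omega_1$ exists, and $(a)\cup\omega_1=(d_0)\cup\omega_1$. Specializing at $1\in T(k)$ gives $(d_0)\cup\omega_1=0$, so $(a)\cup\omega_1=0$, contradicting Proposition 9.3 for $C=\{1\}$. Thus $a\in G(\varphi)\setminus L^{*2}\mathrm{Hyp}(\varphi)$, and by (M) $\mathbf{PSim}^+(\varphi)(L)/R\ne1$. With Proposition 12.1 this proves Theorem A. $\blacksquare$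

## 14. Multiples of an $(n-3)$-fold Pfister form: proof of Theorem B

Now fields are arbitrary of characteristic $\ne2$ and $\langle\!\langle b\rangle\!\rangle=\langle1,-b\rangle$. Let $n\ge4$, $\varphi\cong\rho\otimes q\in\mathsf I^nF$ with $\rho$ an $(n-3)$-fold Pfister form, $d=\dim\rho=2^{n-3}\ge2$, $\dim\varphi=14d$.

**Reductions.** The hypotheses pass to extension fields, so by (M) it suffices to show $G(\varphi)=F^{*2}\mathrm{Hyp}(\varphi)$. Both sides depend only on the Witt class. If $\varphi$ is hyperbolic, $\mathrm{Hyp}(\varphi)\supset N_{F/F}(F^*)=F^*$. If $\varphi$ is isotropic but not hyperbolic, apply (2.1) and (M) to its anisotropic part. So let $\varphi$ be anisotropic; then $\rho$ is too. Since $F^{*2}\mathrm{Hyp}(\varphi)\subset G(\varphi)$ by the isomorphism (M), it remains to take $a\in G(\varphi)$ and show $a\in F^{*2}\mathrm{Hyp}(\varphi)$. By Example 2.1, and because an extension that splits $\rho$ splits $\varphi$,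
$$D(\rho)\subset F^{*2}\mathrm{Hyp}(\varphi). \tag{14.1}$$
So we may assume $a\notin D(\rho)$. Write $\rho(x)=B(x,x)$ with $B$ bilinear.

**Step 1: splitting off pieces that have $a$ as a multiplier.** Let $\varphi'$ be a nonzero orthogonal summand of $\varphi$ of the form $\rho\otimes q_0$ with $a\in G(\varphi')$, let $v\ne0$ be a vector of $\varphi'$, and $c=\varphi'(v)\ne0$. We claim
$$\varphi'=c\rho\langle\!\langle b\rangle\!\rangle\perp\rho q_2\ \text{ with }v\text{ in the first piece},\qquad a\in D(\rho\langle\!\langle b\rangle\!\rangle)=G(\rho\langle\!\langle b\rangle\!\rangle),\qquad a\in G(\rho q_2). \tag{14.2}$$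
First, a value $c$ of $\rho\otimes\langle c_1,\dots,c_s\rangle$ has the form $\sum c_i\rho(x_i)$. For $x_i\ne0$ we have $\rho(x_i)\in G(\rho)$, so $c_i$ may be replaced by $c_i\rho(x_i)$; then $c$ is a value of the diagonal form of these entries, and $\varphi'\cong c\rho\perp\rho q_1$. By Witt's extension theorem we may take $v$ to be the vector of $c\rho$ that corresponds to some $x\in\rho$ with $\rho(x)=1$. As $a\in G(\varphi')$, $ac\in D(\varphi')$, so $ac=c\rho(x')+c'$ with $x'\in\rho$ and $c'$ a value of $\rho q_1$. Here $c'\ne0$ since $a\notin D(\rho)$, so $\rho q_1\cong c'\rho\perp\rho q_2$. Put $b=-cc'$. Then $c\rho\perp c'\rho\cong c\rho\langle\!\langle b\rangle\!\rangle$, and $a=\rho(x')+c'/c=\rho(x')-b/c^2$ lies in $D(\rho\perp-b\rho)=D(\rho\langle\!\langle b\rangle\!\rangle)=G(\rho\langle\!\langle b\rangle\!\rangle)$. Cancelling the first piece in $a\varphi'\cong\varphi'$ gives $a\in G(\rho q_2)$. Each piece has dimension $2d$, so $\varphi$ consists of seven pieces.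

**Step 2: a quadratic extension that kills two pieces.** Split off $X_i=c_i\rho\langle\!\langle b_i\rangle\!\rangle$, $i=1,2$: $\varphi=X_1\perp X_2\perp\varphi'$, $\dim\varphi'=10d$. Choose $z_i=(\lambda_i,\mu_i)\in\rho\perp-b_i\rho$ of value $a$. Then $\mu_i\ne0$, as $a\notin D(\rho)$. Since $\dim\rho\ge2$, there is $\lambda\ne0$ in $\rho$ with $B(\lambda_1-\lambda_2,\lambda)=0$; put $\varkappa=B(\lambda_1,\lambda)=B(\lambda_2,\lambda)$. The vector $tz_i+\lambda$, with $\lambda$ in the summand $\rho$, has value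
$$at^2+2\varkappa t+\rho(\lambda)\qquad\text{for both }i=1,2 .$$
Put $a'=a\rho(\lambda)\in G(\varphi)$ and $b=\varkappa^2-a'$. If $b$ were a square in $F$, the quadratic would have a root $t_0\in F^*$ (nonzero since $\rho(\lambda)\ne0$), and $t_0z_1+\lambda$ would be $0$ by anisotropy, contradicting $t_0\mu_1\ne0$. So $E=F(\sqrt b)$ is a field, and $a'=N_{E/F}(z)$ with $z=\varkappa+\sqrt b$. Over $E$ the quadratic has a nonzero root and the vectors $t_0z_i+\lambda$ are nonzero and isotropic, so $X_1,X_2$ are hyperbolic over $E$. Thus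
$$\dim(\varphi_E)_{an}\le10d<12d=3\cdot2^{n-1}.$$
By Karpenko's bound a non-hyperbolic form in $\mathsf I^n$ of height $\ge2$ has dimension $\ge3\cdot2^{n-1}$. So $(\varphi_E)_{an}$ is $0$ or of height $1$; in the second case it is $c\pi$ with $\pi$ a Pfister form, and $2^n\le\dim\pi\le10d<2^{n+1}$ by the Hauptsatz, so $\pi$ is $n$-fold and $\dim(\varphi_E)_{an}=8d$.

If $\varphi_E$ is hyperbolic, then $a'\in\mathrm{Hyp}(\varphi)$ and, by (14.1), $a=a'\rho(\lambda)^{-1}\in F^{*2}\mathrm{Hyp}(\varphi)$. From now on $\varphi_E$ is Witt equivalent to $c\pi$.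

**Step 3: controlling where isotropy over $E$ occurs.** $\varphi'_E$ has dimension $10d$ and anisotropic part of dimension $8d$, so it is isotropic. Let $x_0+\sqrt b\,x_1\ne0$ be an isotropic vector with $x_0,x_1$ in $\varphi'$ over $F$. Then $x_0\ne0$, since otherwise $b\varphi'(x_1)=0$ with $x_1\ne0$. Use Step 1 with $v=x_0$ to split off $X_7\ni x_0$. Write $x_1$ as a sum of a vector in $X_7$ and a vector in its complement, and use Step 1 with the latter (any nonzero vector if it is $0$) to split off $X_6$. Two more applications give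
$$\varphi'=X_7\perp X_6\perp X_5\perp X_4\perp X_3,\qquad x_0\in X_7,\quad x_1\in X_7\perp X_6 .$$
So $X_6\perp X_7$ is isotropic over $E$.

**Step 4: adjusting $z$ by a factor from $F$.** Let $X_3=c_3\rho\langle\!\langle b_3\rangle\!\rangle$. Since $\rho(\lambda)\in G(\rho)$, $a'=a\rho(\lambda)\in G(\rho\langle\!\langle b_3\rangle\!\rangle)=D(\rho\langle\!\langle b_3\rangle\!\rangle)$. Choose $z_3'=(\lambda_3',\mu_3')\in\rho\perp-b_3\rho$ of value $a'$ and $\epsilon\in\rho$ with $\rho(\epsilon)=1$. Over $E$ consider $z_3'+z\epsilon$; it is nonzero because its $\sqrt b$-component is $\epsilon$. As $z^2=2\varkappa z-a'$, its value is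
$$a'+2zB(\lambda_3',\epsilon)+z^2=zf,\qquad f=2\varkappa+2B(\lambda_3',\epsilon)\in F .$$
If $f=0$, then $X_3$ is hyperbolic over $E$, as are $X_1,X_2$. So $\varphi_E$ is Witt equivalent to $(X_4\perp X_5\perp X_6\perp X_7)_E$, of dimension $8d$ and isotropic, contradicting $\dim(\varphi_E)_{an}=8d$. Hence $f\ne0$ and $fz\in D(\rho\langle\!\langle b_3\rangle\!\rangle_E)=G(\rho\langle\!\langle b_3\rangle\!\rangle_E)$.

**Step 5: $fz$ is a multiplier of $\varphi_E$.** In $W(E)$ the pieces $X_1,X_2$ vanish and $\langle\!\langle fz\rangle\!\rangle X_3=0$, so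
$$\langle\!\langle fz\rangle\!\rangle\varphi_E=\langle\!\langle fz\rangle\!\rangle(X_4\perp X_5\perp X_6\perp X_7)_E .$$
This class is in $\mathsf I^{n+1}E$ and is represented by an isotropic form of dimension $16d=2^{n+1}$, so it vanishes by the Hauptsatz. Thus $fz\in G(\varphi_E)=G(\pi)=D(\pi)\subset E^{*2}\mathrm{Hyp}(\pi)=E^{*2}\mathrm{Hyp}(\varphi_E)$ by Example 2.1. If $E'/E$ is finite and $\varphi_{E'}$ is hyperbolic, then $N_{E/F}N_{E'/E}=N_{E'/F}$, so taking norms from $E$ to $F$ gives $f^2a'=N_{E/F}(fz)\in F^{*2}\mathrm{Hyp}(\varphi)$. With (14.1), $a=a'\rho(\lambda)^{-1}\in F^{*2}\mathrm{Hyp}(\varphi)$. This proves Theorem B. $\blacksquare$
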